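# Frequently hypercyclic algebras for weighted shifts on $\ell_p$ with the coordinatewise product

## The shift $2B$ and one fixed power of a vector

We work on $\ell_p=\ell_p(\mathbb N_0)$, the complex $p$-summable sequences, with $1\le p<\infty$ and canonical basis $(e_n)_{n\ge0}$. Sequences are multiplied coordinate by coordinate: $(x_n)(y_n)=(x_ny_n)$. Since $\|xy\|_p\le\|x\|_\infty\|y\|_p\le\|x\|_p\|y\|_p$, this makes $\ell_p$ a Banach algebra. The power $x^m$ always means $(x_n^m)_n$, and $\mathbb N=\{1,2,\dots\}$.

**Definition (weighted backward shift).** Let $w=(w_n)_{n\ge1}$ be a bounded sequence of positive weights. Then $B_we_0=0$ and $B_we_n=w_ne_{n-1}$ for $n\ge1$; that is, $B_w(x_n)_{n\ge0}=(w_{n+1}x_{n+1})_{n\ge0}$. Put $W_0=1$ and $W_n=w_1\cdots w_n$.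

Applying $B_w$ repeatedly multiplies $x_{n+k}$ by $w_{k+1}\cdots w_{k+n}$ and moves it to place $k$, so
$$(B_w^nx)_k=\frac{W_{n+k}}{W_k}\,x_{n+k}. \tag{1}$$
If $w_n=2$ for all $n$, then $B_w=2B$, with $W_n=2^n$ and $((2B)^nx)_k=2^nx_{n+k}$.

**Definition (lower density).** For $A\subset\mathbb N_0$, the lower density is $\liminf_{N\to\infty}|A\cap[0,N-1]|/N$.

The multiples of $d$ have lower density $1/d$, and the powers of $2$ have lower density $0$. The union of the intervals $[4^i,2\cdot4^i]$ has lower density $1/3$: the worst moment is just before $4^{i+1}$, when about $4^{i+1}/3$ elements have been counted.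

**Definition (frequent hypercyclicity).** A vector $x\in X$ is frequently hypercyclic for a bounded operator $T$ on $X$ if for every non-empty open $U\subset X$ the set $\{n\ge0:T^nx\in U\}$ has positive lower density.

**Definition (FHC algebra).** A frequently hypercyclic algebra (FHC algebra) for $T$ is a subalgebra $A\ne\{0\}$ of $X$, over $\mathbb C$, all of whose nonzero elements are frequently hypercyclic for $T$.

The question, from Bayart, Costa Júnior and Papathanasiou, "Baire theorem and hypercyclic algebras", arXiv:1910.05000 (2019), is this: is there a weighted shift on some $\ell_p$, with the coordinatewise product, that admits an FHC algebra? For comparison, it is known that there is one on $c_0$.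

If $x$ lies in an FHC algebra and $x\neq 0$, then all powers $x,x^2,x^3,\dots$ must be frequently hypercyclic. The easy special case asks for only one of them.

**Proposition 1.** Let $1\le p<\infty$ and $m\ge1$. There is $x\in\ell_p$ such that $x^m$ is frequently hypercyclic for $2B$.

**Step 1: targets with controlled size.** We want to list the vectors to be approximated so slowly that their sizes do not matter. Let $Y$ be the set of finitely supported vectors with coordinates in $\mathbb Q+i\mathbb Q$; it is countable and dense, and it contains $0$. For $y\in Y$ let $s(y)\ge0$ be such that $y_k=0$ for $k>s(y)$, with $s(0)=0$, and put $Q(y)=2^{s(y)}\max(1,\max_k|y_k|)$. Start from any sequence that takes every value in $Y$ infinitely often, and insert zeros in front of each term until its position is large enough. This gives a sequence $(y_r)_{r\ge1}$ that takes every value infinitely often and satisfies $Q_r:=Q(y_r)\le2^r$. Then $s_r:=s(y_r)\le r$ as well.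

**Step 2: the times.** We need disjoint sets $A_r$ of positive lower density, with gaps that grow with the labels. For $j\ge1$ let $\nu(j)=r$ if $2^{r-1}$ divides $j$ and $2^r$ does not. Put
$$n_1=2\nu(1)=2,\qquad n_{j+1}=n_j+2\nu(j)+2\nu(j+1),\qquad A_r=\{n_j:\nu(j)=r\}.$$
The sequence $(n_j)$ begins $2,8,14,22,30,\dots$. For $j'<j$ we have $n_j-n_{j'}\ge2\nu(j')+2\nu(j)$, and $n_j\ge2\nu(j)$. Moreover $\sum_{i\le j}\nu(i)=\sum_{r\ge1}|\{i\le j:2^{r-1}\mid i\}|\le2j$, so $n_j\le4\sum_{i\le j}\nu(i)\le8j$. Hence $|A_r\cap[0,N]|\ge|\{j\le N/8:\nu(j)=r\}|$. The integers $j$ with $\nu(j)=r$ have density $2^{-r}$, so $A_r$ has positive lower density.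

**Step 3: the vector.** We write $y_r$ into $x$ after each time $n\in A_r$. For $n\in A_r$ and $0\le k\le s_r$ let $x_{n+k}$ be an $m$-th root of $2^{-n}y_{r,k}$; all other coordinates are $0$. The blocks $\{n,\dots,n+s_r\}$ are disjoint because $s_r\le r$ and the next time is more than $2r$ later. For $q=n+k$ in such a block,
$$|x_q|^m=2^{-n}|y_{r,k}|\le2^{-q}Q_r\le2^{r-q}\le2^{-q/2},$$
since $q\ge n\ge2r$. So $|x_q|\le2^{-q/(2m)}$ and $x\in\ell_p$.

**Step 4: the tail.** We check that later blocks do not disturb the approximation. Let $n\in A_r$. By construction $((2B)^nx^m)_k=y_{r,k}$ for $k\le s_r$. If $k>s_r$ and $x_{n+k}\ne0$, then $q=n+k$ lies in the block of some $n'\in A_{r'}$ with $n'>n$, and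
$$2^n|x_q|^m\le2^n2^{r'-q}=2^{r'-k},\qquad k\ge n'-n\ge2r+2r'.$$
So this coordinate is at most $2^{-k/2}$, and $k\ge2r$. Therefore $\|(2B)^nx^m-y_r\|^p\le\sum_{k\ge2r}2^{-pk/2}$ for every $n\in A_r$. The right side tends to $0$ as $r\to\infty$. Given an open set $U\neq\emptyset$, choose $y\in Y\cap U$ and then $r$ so large, with $y_r=y$, that the bound puts $(2B)^nx^m$ in $U$ for all $n\in A_r$. $\blacksquare$

What changes if we want a whole algebra?

## From an algebra to the powers of one vector

The first change is mild: an algebra is no more than all powers of a single vector.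

**Lemma 1.** Let $w$ be bounded and suppose $x\in\ell_p$ is such that $x^m$ is frequently hypercyclic for $B_w$ for every $m\ge1$. Then $\mathcal A=\{P(x):P\in\mathbb C[t],\ P(0)=0\}$ is an FHC algebra for $B_w$.

*Proof.* $\mathcal A$ is the subalgebra generated by $x$, and $\mathcal A\ne\{0\}$ since $x\neq 0$. Let $P\ne0$ with $P(0)=0$. Write $P(t)=t^mh(t)$ with $m\ge1$ and $h(0)=\alpha\ne0$. The lowest power decides, because by (1)
$$(B_w^nP(x))_k=h(x_{n+k})\,(B_w^nx^m)_k .$$
Hence $\|B_w^nP(x)-\alpha B_w^nx^m\|\le\sigma_n\|B_w^nx^m\|$ with $\sigma_n=\sup_{q\ge n}|h(x_q)-\alpha|$, and $\sigma_n\to0$ because $x_q\to0$. Let $z\in\ell_p$ and $0<\delta<1$. For all $n$ in a set of positive lower density, $\|B_w^nx^m-z/\alpha\|<\delta$, and then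
$$\|B_w^nP(x)-z\|\le|\alpha|\delta+\sigma_n\big(\|z/\alpha\|+1\big).$$
Given $\eta>0$, choose $\delta$ with $|\alpha|\delta<\eta/2$; for large $n$ the second term is less than $\eta/2$. Removing finitely many $n$ does not change the lower density. So $P(x)$ is frequently hypercyclic. $\blacksquare$

The second change is serious: one vector must serve all exponents. The natural attempt is to repeat Proposition 1 with targets $(m_r,y_r)$ running through $\mathbb N\times Y$, and to let $x_{n+k}$ be an $m_r$-th root of $y_{r,k}W_k/W_{n+k}$ when $n\in A_r$. Look at the tail again. Let $n\in A_r$ have exponent $m=m_r$, and let $q=n+k$ lie in the block of a later $n'\in A_{r'}$ with exponent $m'=m_{r'}$. Up to constants depending on $r'$, we have $|x_q|\approx W_q^{-1/m'}$. So in $B_w^nx^m$ the coordinate $k$ has size about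
$$\frac{W_q}{W_k}\,|x_q|^m\approx\frac{W_q^{\,1-m/m'}}{W_k}.$$
If $m'\le m$ this is at most $1/W_k$, as before. If $m'>m$, the numerator grows with $q$. For $W_n=2^n$ the size is $2^{n(1-m/m')-km/m'}$, which is small only if $k>n(m'/m-1)$, that is, $q>\frac{m'}{m}n$. A larger exponent may follow a smaller one only after the time has been multiplied by $m'/m$. With exponents $m=1$ and $m'$ arbitrary, this conflicts with positive lower density, whatever the placement.

## No vector has all its powers frequently hypercyclic for $2B$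

Here is the same computation as a rigorous obstruction. It needs one fact on density.

**Fact (D).** If $A\subset\mathbb N_0$ has positive lower density, there is $\eta\in(0,1)$ such that $A\cap[\eta N,N-1]\ne\emptyset$ for all large integers $N$, and $A\cap[x,x/\eta]\ne\emptyset$ for all large real $x$.

*Proof.* Choose $\delta\in(0,1)$ with $|A\cap[0,N-1]|\ge\delta N$ for large $N$, and put $\eta=\delta/2$. At most $\eta N+1$ integers lie in $[0,\eta N)$, and $\eta N+1<\delta N$ once $N>2/\delta$; this gives the first claim. For the second, apply the first with $N=\lceil x/\eta\rceil$: then $\eta N\ge x$ and $N-1<x/\eta$. $\blacksquare$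

**Lemma 2.** Let $w$ be bounded and $x\in\ell_p$. For $m\ge1$ put $A_m=\{n\ge1:\|B_w^nx^m-e_0\|<\frac12\}$.

1. If $n\in A_m$, then $|x_n|\ge(2W_n)^{-1/m}$.
2. If $m\ge2$, $n\in A_1$, $n'\in A_m$ and $n<n'$, then $W_{n'-n}\ge W_{n'}^{1-1/m}$.

*Proof.* For part 1, coordinate $0$ gives $|W_nx_n^m-1|<\frac12$, so $W_n|x_n|^m>\frac12$. For part 2, let $k=n'-n\ge1$. Coordinate $k$ of $B_w^nx-e_0$ has modulus less than $\frac12$, so with part 1 for $n'$,
$$\frac12>\frac{W_{n'}}{W_k}|x_{n'}|\ge\frac{W_{n'}^{1-1/m}\,2^{-1/m}}{W_k}.$$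
Thus $W_k\ge2^{1-1/m}W_{n'}^{1-1/m}\ge W_{n'}^{1-1/m}$. $\blacksquare$

**Proposition 2.** For no $p\in[1,\infty)$ is there $x\in\ell_p$ with $x^m$ frequently hypercyclic for $2B$ for all $m\ge1$. So $2B$ has no FHC algebra on $\ell_p$.

*Proof.* Suppose there is such an $x$. All $A_m$ have positive lower density. Let $\eta$ be given by Fact (D) for $A_1$. For $m\ge2$ and large $n'\in A_m$ there is $n\in A_1\cap[\eta n',n'-1]$. Lemma 2 gives $n'-n\ge(1-1/m)n'$, that is, $n\le n'/m$. So $\eta\le1/m$ for every $m\ge2$, which is absurd. $\blacksquare$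

Slower weights are more promising, but they must not be too slow. Take $W_n=(n+1)^a$ with $a>0$, and suppose all powers of $x\in\ell_p$ are frequently hypercyclic. Lemma 2 gives $|x_n|^p\ge2^{-p/m}(n+1)^{-ap/m}$ on the set $A_m$ of positive lower density. For $m\ge ap$ the right side is at least $2^{-p/m}(n+1)^{-1}$, and $\sum_{n\in A_m}\frac1{n+1}=\infty$, since by Fact (D) there is $\ell=1/\eta>1$ such that for large $N$
$$\sum_{n\in A_m,\,n\le N}\frac1{n+1}\ge\frac{|A_m\cap[0,N-1]|}{N+1},$$
and applying the same bound to $A_m\cap[u,v]$ with $u$ fixed and $v$ large, where at least $\delta v-u$ elements remain (with $\delta>0$ a lower bound for the density), each stretch $[u,v]$ contributes at least $\delta/3$ if $v$ is large compared with $u$. So $x\notin\ell_p$, a contradiction.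

## Two growth conditions, and why they are necessary

Consider the conditions

* **(H1)** $\log W_n/\log n\to\infty$;
* **(H2)** there is $\lambda>1$ such that for every $\varepsilon>0$ there are $L,x_0\ge1$ such that for all real $x\ge x_0$ there is an integer $M\in[x,Lx]$ with $W_{\lfloor\lambda M\rfloor}\le W_M^{1+\varepsilon}$.

In (H2), $\lambda$ is chosen before $\varepsilon$. For $W_n=2^n$ the inequality reads $\lfloor\lambda M\rfloor\le(1+\varepsilon)M$, which fails for all large $M$ when $\varepsilon<\lambda-1$, so (H2) fails. If $\lambda$ could depend on $\varepsilon$, then $\lambda=1+\varepsilon$ would pass.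

(H2) only asks for good scales $M$ at bounded ratios. For example, let $\log W_n=2^i$ for $4^i\le n\le2\cdot4^i$, and let $\log W_n$ be affine from $2^i$ to $2^{i+1}$ on $2\cdot4^i\le n\le4^{i+1}$, for $i\ge0$. The increments are at most $1$, so $w$ is bounded and $w_n\ge1$. Also $\frac12\sqrt n\le\log W_n\le2\sqrt n$ for $n\ge1$, so (H1) holds. For $M=4^i$ we have $W_{2M}=W_M$, so (H2) holds with $\lambda=2$ and $L=4$ for every $\varepsilon$.

The results are as follows.

**Theorem A.** Let $W_n=\exp(\log^2(n+1))$, that is, $w_n=\exp(\log^2(n+1)-\log^2n)$. For every $p\in[1,\infty)$, $B_w$ on $\ell_p$ with the pointwise product admits an FHC algebra.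

So the answer to the question is yes, for every $p$.

**Theorem B.** Let $w$ be bounded with $w_n\ge1$ for all $n$, and let $p\in[1,\infty)$. The following are equivalent:

* (i) $B_w$ on $\ell_p$ admits an FHC algebra for the pointwise product;
* (ii) there is $x\in\ell_p$ such that $x^m$ is frequently hypercyclic for $B_w$ for all $m\ge1$;
* (iii) (H1) and (H2) hold.

In particular (i) does not depend on $p$.

**Corollary C.** Let $w_n\ge1$ be bounded. If $\log W_{\lfloor\lambda n\rfloor}/\log W_n\to1$ for some $\lambda>1$, then $B_w$ has an FHC algebra on $\ell_p$ if and only if $\log W_n/\log n\to\infty$. If $\log W_n$ is regularly varying of index $a>0$ (e.g. $W_n=e^{n^a}$ with $0<a\le1$, which includes $w_n\equiv e$), there is no FHC algebra on any $\ell_p$.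

The hypothesis $w_n\ge1$ makes $W$ nondecreasing with $W\ge1$. We use this constantly.

**Proof of (i)⇒(ii).** If $\mathcal A$ is an FHC algebra and $0\ne x\in\mathcal A$, then $0\ne x^m\in\mathcal A$ for all $m$, so each $x^m$ is frequently hypercyclic.

**Proof of (ii)⇒(H1).** We use that $x\in\ell_p$ is large on $A_m$. By Lemma 2 and monotonicity,
$$\|x\|^p\ge\sum_{n\in A_m,\,n\le N}|x_n|^p\ge|A_m\cap[1,N]|\,(2W_N)^{-p/m}.$$
As $A_m$ has positive lower density, $W_N\ge b_mN^{m/p}$ for large $N$, with some $b_m>0$. So $\liminf\log W_N/\log N\ge m/p$ for every $m$, which is (H1).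

**Proof of (ii)⇒(H2).** This is the argument of Proposition 2 with $2^n$ replaced by $W_n$. Let $\eta\in(0,1)$ be given by Fact (D) for $A_1$, valid for $N\ge N_0$, and put $\lambda=1/(1-\eta)>1$; it does not depend on $m$. Let $m\ge2$ and $n'\in A_m$ with $n'\ge N_0$ so large that $M:=\lfloor(1-\eta)n'\rfloor\ge1$. Choose $n\in A_1\cap[\eta n',n'-1]$. The integer $n'-n$ is at most $(1-\eta)n'$, so $n'-n\le M$, and Lemma 2 gives $W_{n'}^{1-1/m}\le W_{n'-n}\le W_M$. Also $\lambda M\le n'$. Hence
$$W_{\lfloor\lambda M\rfloor}\le W_{n'}\le W_M^{m/(m-1)}=W_M^{1+1/(m-1)}.$$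
Such $M$ occur at bounded ratios: by Fact (D) there is $\ell_m$ such that $A_m$ meets $[u,\ell_mu]$ for all large $u$. Take $u=(x+1)/(1-\eta)$ and $n'\in A_m\cap[u,\ell_mu]$. Then $x\le M\le\ell_m(x+1)\le2\ell_mx$ for large $x$. Given $\varepsilon>0$, choose $m\ge2$ with $1/(m-1)\le\varepsilon$; since $W_M\ge1$, (H2) holds with $L=2\ell_m$. $\blacksquare$

## Zones ordered by decreasing exponent

Lemma 2 also shows that the interleaved times of Proposition 1 cannot be reused. When $W_{n'}\to\infty$, it forces $n'-n\to\infty$ as $n'\to\infty$ for a fixed $m\ge2$, whereas neighboring labels in Proposition 1 stay at a bounded distance infinitely often.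

The heuristic size $W_q^{1-m/m'}/W_k$ suggests another placement.

* A block whose exponent is at most the earlier one does no harm, at any distance $k$ for which $W_k$ is large. So inside one stretch of time, the exponents should decrease.
* A block with a larger exponent does no harm if $q\le\lambda M$ and $k\ge M$ with $W_{\lfloor\lambda M\rfloor}\le W_M^{1+\varepsilon}$. The size is then at most about $W_M^{(1+\varepsilon)(1-1/m')-1}$, and the exponent is negative when $\varepsilon\le\frac1{2m'}$. So the exponents may jump up again at the start of a new stretch inside $[M,\lambda M]$, if it begins at distance at least $M$ from everything before.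

The stretches will be called zones, and each zone $i$ sits just above a good scale $M_i$. Now the details.

Throughout this section $w$ is bounded, $w_n\ge1$, and (H1) holds. So for each $a>0$ we have $W_n\ge n^a$ for large $n$. Fix $\lambda\in(1,4]$ and put
$$\kappa=\sqrt\lambda\le2,\qquad K=\frac{\lambda}{\kappa-1}\ge\lambda>1 .$$

**Data.** Let $Y$ be a countable dense set of finitely supported vectors in $\ell_p$, and let $r\mapsto(m_r,y_r)$, $r\ge1$, be a sequence in $\mathbb N\times Y$ that takes every value infinitely often. Write $y_r=(y_{r,k})_k$ with $y_{r,k}=0$ for $k>s_r$, and put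
$$Q_r=W_{s_r}\max(1,\max_k|y_{r,k}|)\ge1,\quad \hat Q_R=\max_{r\le R}Q_r,\quad \mu_R=\max_{r\le R}m_r,\quad \varepsilon_R=\frac1{2\mu_R},\quad c_R=2^{-R-1}\kappa(\kappa-1).$$
By (H1) the series $\sum_kW_k^{-p}$ converges, so there are integers $g_r>s_r$ with
$$Q_r^p\sum_{k\ge g_r}W_k^{-p}\le\frac1r. \tag{2}$$
We also choose numbers $1\le X_1\le X_2\le\cdots$ with $X_R\to\infty$ such that for all $M\ge X_R$:

* (T1) $(\lambda M+1)\,\hat Q_R^{\,p\mu_R}\,W_M^{-p\varepsilon_R}\le1/M$;
* (T2) $\hat Q_R^{\,p\mu_R}\sum_{k\ge c_RM}W_k^{-p}\le1/M$;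
* (T3) $2^{-R}\kappa(\kappa-1)M\ge4(1+\max_{r\le R}s_r)$.

For fixed $R$, each holds for all large $M$. In (T1), use $W_M\ge M^a$ with $ap\varepsilon_R\ge3$: the left side is at most $(\lambda M+1)\hat Q_R^{p\mu_R}M^{-3}$. In (T2), use $W_k\ge k^{3/p}$ and $\sum_{k\ge u}k^{-3}\le2u^{-2}$ for $u\ge1$: the left side is at most $2\hat Q_R^{p\mu_R}(c_RM)^{-2}$. (T3) is clear. The $X_R$ may be enlarged later, if they stay nondecreasing.

**Proposition 3.** Suppose there are integers $M_1<M_2<\cdots$ and labels $R_i\in\mathbb N$ with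

* (a) $M_{i+1}\ge KM_i$;
* (b) $M_i\ge X_{R_i}$;
* (c) $W_{\lfloor\lambda M_i\rfloor}\le W_{M_i}^{1+\varepsilon_{R_i}}$;
* (d) for every $r$ there is $L'_r$ such that for all large $x$ there is $i$ with $R_i\ge r$ and $x\le M_i\le L'_rx$.

Then $B_w$ on $\ell_p$ admits an FHC algebra.

By Lemma 1 it is enough to build $x\in\ell_p$ with every $x^m$ frequently hypercyclic.

**Step 1: zones.** This step provides stretches of time that are far apart. Let $Z_i=[\kappa M_i,\lambda M_i]$; as $\lambda=\kappa^2$, its length is $H_i=\kappa(\kappa-1)M_i$. If $u\in Z_i$, $v\in Z_j$ and $i<j$, then (a) gives $u\le\lambda M_{j-1}\le\lambda M_j/K=(\kappa-1)M_j$, while $v\ge\kappa M_j$. So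
$$v-u\ge M_j. \tag{3}$$
In particular, the zones are disjoint.

**Step 2: cells and times.** This step puts decreasing exponents into each zone. In $Z_i$ only the labels $1,\dots,R_i$ are used. Order them as $r_1,\dots,r_{R_i}$ with $m_{r_1}\ge m_{r_2}\ge\cdots$. Starting at the left end of $Z_i$, lay down in this order consecutive intervals (cells) $C_{i,r}=[a,a+\ell)$ of length $\ell=2^{-r}H_i$. They fit, because $\sum_{r\le R_i}2^{-r}<1$. For instance, if $R_i=3$ and $(m_1,m_2,m_3)=(1,3,2)$, the cells from left to right have labels $2,3,1$ and lengths $H_i/4,H_i/8,H_i/2$. In $C_{i,r}$ take the points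
$$\lceil a\rceil+tg_r,\qquad t\ge0,\qquad\lceil a\rceil+tg_r\le a+\ell/2.$$
Let $A_r$ be the set of all these points, over all $i$ with $R_i\ge r$. By (b) and (T3) with $R=R_i$, we have $\ell\ge4$ and $s_r\le\ell/4$. So for $n\in A_r\cap C_{i,r}$ the block $\{n,\dots,n+s_r\}$ ends before $a+\ell$ and lies in $C_{i,r}\subset Z_i$. All blocks are pairwise disjoint: inside a cell because $g_r>s_r$, and otherwise because the cells are disjoint.

**Step 3: $A_r$ has positive lower density.** The interval from $\lceil a\rceil$ to $a+\ell/2$ has length greater than $\ell/2-1\ge\ell/4$. So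
$$|A_r\cap C_{i,r}|\ge\frac{\ell}{4g_r}=\frac{2^{-r}\kappa(\kappa-1)}{4g_r}M_i .$$
Given a large $N$, apply (d) with $x=N/(\lambda L'_r)$. There is $i$ with $R_i\ge r$ and $N/(\lambda L'_r)\le M_i\le N/\lambda$. Then $Z_i\subset[0,N]$, and
$$|A_r\cap[0,N]|\ge\frac{2^{-r}\kappa(\kappa-1)}{4g_r\lambda L'_r}\,N .$$

**Step 4: the vector.** This step writes the targets into $x$ and checks $x\in\ell_p$. For $n\in A_r$ and $0\le k\le s_r$ let $x_{n+k}$ be an $m_r$-th root of $y_{r,k}W_k/W_{n+k}$. Since $W_k\le W_{s_r}$,
$$\frac{W_{n+k}}{W_k}x_{n+k}^{m_r}=y_{r,k}\quad(0\le k\le s_r),\qquad|x_{n+k}|\le\Big(\frac{Q_r}{W_{n+k}}\Big)^{1/m_r}. \tag{4}$$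
All other coordinates are $0$. The zone $Z_j$ contains at most $\lambda M_j+1$ integers $q$, all at least $M_j$, and labels $r\le R_j$ only. As $W\ge1$ and $Q_r\ge1$, (4) gives $|x_q|\le\hat Q_{R_j}W_{M_j}^{-1/\mu_{R_j}}$ there. Since $1/\mu_{R_j}\ge\varepsilon_{R_j}$ and $\hat Q_{R_j}\le\hat Q_{R_j}^{\mu_{R_j}}$, (T1) yields $\sum_{q\in Z_j}|x_q|^p\le1/M_j$. By (a), $\sum_j1/M_j<\infty$, so $x\in\ell_p$.

**Step 5: the tail, set up.** We bound what later blocks contribute. Fix $r$, put $m=m_r$, and let $n\in A_r\cap Z_i$, so $r\le R_i$. We claim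
$$T(n):=\sum_{k>s_r}\Big(\frac{W_{n+k}}{W_k}\Big)^p|x_{n+k}|^{pm}\le\frac1r+\sum_{j\ge i}\frac1{M_j}\le\frac1r+\frac{K}{(K-1)M_i}. \tag{5}$$
The second inequality is the geometric series from (a). A nonzero term comes from a position $q=n+k=n'+i'$ with $n'\in A_{r'}$ and $0\le i'\le s_{r'}$. Here $n'\ne n$ because $k>s_r$. If $n'<n$, the block of $n'$ would contain $n$, because it contains $q>n$; this contradicts disjointness. So $n'>n$. With $m'=m_{r'}$, (4) bounds the $p$-th root of the term by
$$\tau:=\frac{W_q}{W_k}|x_q|^m\le\frac{Q_{r'}^{\,m/m'}\,W_q^{\,1-m/m'}}{W_k}. \tag{6}$$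
Different positions $q$ give different $k$. There are three cases.

**Step 6: same cell.** Here spacing by $g_r$ is enough. We have $r'=r$ and $n'=n+tg_r$ with $t\ge1$, so $k\ge g_r$ and $\tau\le Q_r/W_k$. By (2) these terms contribute at most $1/r$ to $T(n)$.

**Step 7: same zone, another cell.** Here the ordering of the cells is used. The cell of $n'$ lies to the right of that of $n$, so $m'\le m$ and $W_q^{1-m/m'}\le1$. As $n$ is in the left half of its cell, $k\ge n'-n\ge2^{-r-1}H_i=c_rM_i\ge c_{R_i}M_i$. Also $Q_{r'}^{m/m'}\le\hat Q_{R_i}^{\mu_{R_i}}$. Hence $\tau\le\hat Q_{R_i}^{\mu_{R_i}}/W_k$, and by (b) and (T2) these terms contribute at most $1/M_i$.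

**Step 8: a later zone $Z_j$, $j>i$.** Here the good scale (c) is used. Put $R=\max(R_j,r)$. Since $M_j\ge X_{R_j}$ and $M_j>M_i\ge X_{R_i}\ge X_r$, we have $M_j\ge X_R$. By (3), $k=q-n\ge M_j$, so $W_k\ge W_{M_j}$. Note that $m\le\mu_R$ and $r'\le R_j\le R$.

If $m'\le m$, then (6) gives $\tau\le\hat Q_R^{\mu_R}W_{M_j}^{-1}\le\hat Q_R^{\mu_R}W_{M_j}^{-\varepsilon_R}$.

If $m'>m$, then $q\le\lambda M_j$ and (c) give $W_q\le W_{M_j}^{1+\varepsilon_{R_j}}$. As $r'\le R_j$, we have $\varepsilon_{R_j}\le\frac1{2m'}$, and
$$(1+\varepsilon_{R_j})\Big(1-\frac m{m'}\Big)\le\Big(1+\frac1{2m'}\Big)\Big(1-\frac1{m'}\Big)\le1-\frac1{2m'}.$$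
So (6) gives $\tau\le Q_{r'}W_{M_j}^{-1/(2m')}\le\hat Q_R^{\mu_R}W_{M_j}^{-\varepsilon_R}$.

In both cases the bound is the same. There are at most $\lambda M_j+1$ positions in $Z_j$, so by (T1) the zone contributes at most $1/M_j$. Adding Steps 6, 7 and 8 proves (5).

**Step 9: every $x^m$ is frequently hypercyclic.** Let $m\ge1$, $z\in\ell_p$ and $\eta>0$. Choose $y\in Y$ with $\|y-z\|<\eta/2$, and then $r$ with $(m_r,y_r)=(m,y)$ and $2/r<(\eta/2)^p$. For $n\in A_r$, (1) and (4) say that $B_w^nx^m$ agrees with $y$ in the coordinates $k\le s_r$. As $y$ vanishes beyond $s_r$,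
$$\|B_w^nx^m-y\|^p=T(n).$$
When $n\to\infty$ in $A_r$, the corresponding $M_i$ tends to infinity, so $T(n)\le2/r$ for all large $n\in A_r$ by (5). For these $n$, $\|B_w^nx^m-z\|<\eta$, and they form a set of positive lower density. Lemma 1 finishes the proof. $\blacksquare$

## The weight $W_n=\exp(\log^2(n+1))$

**Proof of Theorem A.** We check the standing hypotheses and then supply $(M_i,R_i)$ for Proposition 3. We have $W_0=1$ and $w_n\ge1$, and
$$\log w_n=\log\frac{n+1}n\,\big(\log(n+1)+\log n\big)\le\frac{2\log(n+1)}n\le2,$$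
so $w$ is bounded. (H1) is clear. Take $\lambda=4$, so $\kappa=2$ and $K=4$. Since $4M+1\le4(M+1)$,
$$\frac{\log W_{4M}}{\log W_M}\le\Big(\frac{\log4+\log(M+1)}{\log(M+1)}\Big)^2\to1 .$$
So we may enlarge the $X_R$ so that in addition $W_{4M}\le W_M^{1+\varepsilon_R}$ for all $M\ge X_R$. Let $M_1<M_2<\cdots$ be the powers $4^t\ge X_1$, and let $R_i$ be the largest $R\le i$ with $X_R\le M_i$. Then (a) holds because $M_{i+1}=4M_i$, (b) by the choice of $R_i$, and (c) because $M_i\ge X_{R_i}$. Given $r$, we have $R_i\ge r$ as soon as $i\ge r$ and $M_i\ge X_r$; so $R_i\to\infty$. As $[x,4x]$ contains a power of $4$ for every $x\ge1$, (d) holds with $L'_r=4$. $\blacksquare$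

## Selecting scales when good scales depend on the precision

For the last implication of Theorem B, (H2) gives good scales for each fixed $\varepsilon_R$, but scales for different $R$ may collide. A greedy choice must keep each label at bounded ratios. The rule below lets a higher label win. This costs nothing, because (d) only asks for $R_i\ge r$.

**Proof of (iii)⇒(i) in Theorem B.** Since $W$ is nondecreasing, (H2) for some $\lambda$ implies (H2) for every smaller $\lambda>1$. So assume $\lambda\le4$ and use the data of Proposition 3. Let $L_R,x_R$ be the constants of (H2) for $\varepsilon=\varepsilon_R$. Enlarge the $X_R$ so that $X_R\ge x_R$ and $X_{R+1}\ge K^2X_R$.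

**Step 1: candidates.** For each $R$ we list good scales with ratios between $K$ and $KL_R$. By (H2), choose integers $c_{R,0}\in[X_R,L_RX_R]$ and, for $t\ge0$, $c_{R,t+1}\in[Kc_{R,t},KL_Rc_{R,t}]$, each satisfying $W_{\lfloor\lambda c\rfloor}\le W_c^{1+\varepsilon_R}$. The pairs $(R,c_{R,t})$ are the candidates of label $R$. If $x>c_{R,0}$, then $[x,KL_Rx]$ contains a candidate of label $R$: take the first $c_{R,t+1}\ge x$ and note $c_{R,t}<x$.

**Step 2: conflicts.** We show that chains of conflicts upward are short. Say that $c,c'$ conflict if $\max(c,c')/\min(c,c')<K$. Write $(R,c)\prec(R',c')$ if $R<R'$ and $c,c'$ conflict. If $(R,c)\prec(R_1,c_1)\prec\cdots\prec(R_q,c_q)$, then $c_q<K^qc$, and since labels strictly increase, $c_q\ge X_{R_q}\ge X_{R+q}\ge K^{2q}X_R\ge K^{2q}$. So $K^q<c$, and $q$ is bounded in terms of $c$. Hence each candidate has a finite height, the greatest length $q$ of an ascending chain starting from it, and a candidate $\succ$ it has smaller height.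

**Step 3: survivors.** By recursion on the height, declare that a candidate survives if and only if no surviving candidate is $\succ$ it. Then two facts hold.

* Two distinct survivors do not conflict. For equal labels, the ratio is at least $K$ by the choice of the $c_{R,t}$. For different labels, a conflict would make the one with lower label fail to survive.
* Each candidate of label $r$ survives, or conflicts with a survivor of label greater than $r$.

**Step 4: conditions (a)–(d).** For large $x$ there is a candidate of label $r$ in $[Kx,K^2L_rx]$, by Step 1 applied to $Kx$. So there is a survivor $(R,c)$ with $R\ge r$ and $x\le c\le K^3L_rx$. There are infinitely many survivors, with pairwise ratios at least $K>1$, so we can enumerate them as $(R_i,M_i)$ with $M_1<M_2<\cdots$. Then (a) is the absence of conflicts; (b) holds because candidates of label $R$ are at least $X_R$; (c) is the choice of candidates; and (d) holds with $L'_r=K^3L_r$. Proposition 3 applies. $\blacksquare$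

With (i)⇒(ii) and (ii)⇒(iii), Theorem B is proved. Since (iii) does not mention $p$, (i) does not depend on $p$. The plateau weight with $\frac12\sqrt n\le\log W_n\le2\sqrt n$ described after (H2) thus has an FHC algebra on every $\ell_p$. We shall see that $W_n=e^{\sqrt n}$ does not.

## Slow and regular variation of $\log W_n$

**Definition (regular variation).** A sequence $(u_n)$ that is positive for large $n$ is regularly varying of index $a$ if $u_{\lfloor\lambda n\rfloor}/u_n\to\lambda^a$ for every $\lambda>0$.

For example, $u_n=n^a$ has index $a$, and $u_n=\log^2(n+1)$ has index $0$.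

**Proof of Corollary C.** Suppose $\log W_{\lfloor\lambda n\rfloor}/\log W_n\to1$ for some $\lambda>1$. Given $\varepsilon>0$, every large integer $M$ satisfies $W_{\lfloor\lambda M\rfloor}\le W_M^{1+\varepsilon}$, and $[x,2x]$ contains an integer for $x\ge1$. So (H2) holds with $L=2$, and by Theorem B an FHC algebra exists if and only if (H1) holds.

Suppose $\log W_n$ is regularly varying of index $a>0$. For every $\lambda>1$, $\log W_{\lfloor\lambda M\rfloor}/\log W_M\to\lambda^a>1$. If $0<\varepsilon<\lambda^a-1$, no large $M$ satisfies $W_{\lfloor\lambda M\rfloor}\le W_M^{1+\varepsilon}$. So (H2) fails for every $\lambda$, and Theorem B excludes an FHC algebra. For $W_n=e^{n^a}$ with $0<a\le1$, we have $w_n=\exp(n^a-(n-1)^a)\in[1,e]$, so the hypotheses on $w$ hold. $\blacksquare$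

Both conditions matter. For $W_n=(n+1)^a$ with $a>0$, (H1) fails and there is no FHC algebra. The weights $W_n=e^{n^a}$ with $0<a\le1$ satisfy $\sum_nW_n^{-p}<\infty$, and $B_w$ is then frequently hypercyclic (this is classical: Bayart–Grivaux 2006; Bayart–Ruzsa 2015), but it has no FHC algebra for the pointwise product.

For $W_n=\exp(\log^a(n+1))$ with $a>1$, the mean value theorem gives
$$0\le\log w_n\le\frac{a\log^{a-1}(n+1)}n,$$
so $w$ is bounded and $w_n\ge1$. (H1) holds since $a>1$, and $\log W_{2n}/\log W_n\to1$. So there is an FHC algebra on every $\ell_p$. The characterization is proved here under the assumption $w_n\ge1$ only; nothing is claimed for general $(W_n)$ that are not monotone.
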